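# Exponential growth and non-real spectrum in $\ell^1(G)$

## Sums of generators on $\mathbb Z$ and on the free group $F_2$

Take the group $\mathbb Z$ and the function $f=\delta_1+\delta_{-1}$ in $\ell^1(\mathbb Z)$, where multiplication is convolution and $\delta_0$ is the unit. For which $\mu\in\mathbb C$ does $f-\mu\delta_0$ fail to be invertible in $\ell^1(\mathbb Z)$?

Let $z_1,z_2$ be the roots of $z^2-\mu z+1$, so that $z_1z_2=1$ and $z_1+z_2=\mu$. Then
$$f-\mu\delta_0=\delta_{-1}*(\delta_1-z_1\delta_0)*(\delta_1-z_2\delta_0).$$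
If neither root lies on the unit circle, each factor $\delta_1-z_j\delta_0$ is inverted in $\ell^1(\mathbb Z)$ by a geometric series in $\delta_1$ or in $\delta_{-1}$, so $f-\mu\delta_0$ is invertible. If a root is $e^{i\theta}$, the other one is $e^{-i\theta}$ and $\mu=2\cos\theta$. In that case the bounded function $\varphi(n)=e^{in\theta}$ satisfies $f*\varphi=\mu\varphi$. If $f-\mu\delta_0$ had an inverse $g\in\ell^1(\mathbb Z)$, we would get $\varphi=g*(f-\mu\delta_0)*\varphi=0$, which is false. So the spectrum of $f$ is exactly $[-2,2]$, and it is real.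

Now take the free group $F_2$ on $a,b$ and
$$f=\delta_a+\delta_{a^{-1}}+\delta_b+\delta_{b^{-1}}.$$
We use the same test: look for a bounded $\varphi\neq0$ with $f*\varphi=\mu\varphi$. Try $\varphi(x)=h(|x|)$, where $|x|$ is the length of the reduced word $x$. We have $(f*\varphi)(x)=\varphi(ax)+\varphi(a^{-1}x)+\varphi(bx)+\varphi(b^{-1}x)$. If $|x|=n\ge1$, exactly one of the four left multiplications cancels the first letter of $x$, and the other three lengthen the word. So the condition is
$$3h(n+1)+h(n-1)=\mu h(n)\quad(n\ge1),\qquad 4h(1)=\mu h(0).$$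
Put $\mu=2i$. The characteristic equation $3s^2-2is+1=0$ has the roots $s=i$ and $s=-i/3$, both of modulus at most $1$. Fitting $h(0)=1$ and $h(1)=i/2$ gives
$$h(n)=\tfrac58\,i^n+\tfrac38\,(-i/3)^n .$$
As a check, $h(2)=-\tfrac58-\tfrac1{24}=-\tfrac23$, and $3h(2)+h(0)=-1=2i\,h(1)$. The function $\varphi$ is bounded and nonzero, so $f-2i\delta_e$ has no inverse in $\ell^1(F_2)$. The number $2i$ lies in the spectrum of $f$.

This may look strange, because $f$ is as symmetric as can be. As an operator on $\ell^2(F_2)$, convolution by $f$ is self-adjoint and has real spectrum. The imaginary point appears only in $\ell^1$. It comes from the branching: on $\mathbb Z$ the two roots $s$ of the analogous recursion have product $1$, while on $F_2$ they have product $\frac13$, which leaves room for both roots to stay in the closed unit disk for many more values of $\mu$. Branching is exponential growth. So we ask: does exponential growth of a group always produce a finitely supported self-adjoint $f$ with non-real spectrum in $\ell^1$?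

## Spectra, growth, and the theorem on quasi-Hermitian groups

Throughout, $G$ is a discrete group. Convolution and involution on $\ell^1(G)$ are
$$(f*g)(x)=\sum_{s}f(s)g(s^{-1}x),\qquad f^*(s)=\overline{f(s^{-1})},$$
so $\delta_s*\delta_t=\delta_{st}$ and $\delta_s^*=\delta_{s^{-1}}$. The unit is $\delta_e$. We write $C_c(G)$ for the finitely supported functions, $f^n$ for the $n$-th convolution power, $\mathrm{Sp}_{\ell^1(G)}(f)$ for the spectrum in $\ell^1(G)$, and $r_1(f)=\lim_n\|f^n\|_1^{1/n}$ for the spectral radius there.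

**Definition.** $G$ is *Hermitian* if $\mathrm{Sp}_{\ell^1(G)}(f)\subseteq\mathbb R$ for every $f=f^*\in\ell^1(G)$. It is *quasi-Hermitian* if this holds for every $f=f^*\in C_c(G)$. Every Hermitian group is quasi-Hermitian.

By the computation above, $F_2$ is not quasi-Hermitian.

**Definition.** A finitely generated group with finite symmetric generating set $S$ has *subexponential growth* if $\lim_n|S^n|^{1/n}=1$. A general discrete group is of subexponential growth if each of its finitely generated subgroups is.

The limit exists, and it is an infimum: $|S^{a+b}|\le|S^a||S^b|$, so Fekete's lemma applied to $\log|S^n|$ gives, with $\omega=\lim_n|S^n|^{1/n}$,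
$$|S^n|\ge\omega^n\quad\text{for all }n\ge1. \tag{1}$$
The condition $\omega=1$ does not depend on $S$. Indeed, let $S'$ be another finite symmetric generating set with $|S'^j|^{1/j}\to1$, and choose $a$ with $S\subseteq\bigcup_{j\le a}S'^j$ (with $S'^0=\{e\}$). Given $\varepsilon>0$ there is $C$ with $|S'^j|\le C(1+\varepsilon)^j$ for all $j$. Hence $|S^n|\le\sum_{j\le an}|S'^j|\le C(an+1)(1+\varepsilon)^{an}$, so $\lim|S^n|^{1/n}\le(1+\varepsilon)^a$ for every $\varepsilon$. For $\mathbb Z$ with $S=\{-1,0,1\}$ we have $|S^n|=2n+1$ and $\omega=1$. For $F_2$ with $S=\{e,a^{\pm1},b^{\pm1}\}$ we have $|S^n|=1+4(1+3+\dots+3^{n-1})=2\cdot3^n-1$ and $\omega=3$.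

Samei and Wiersma, in "Quasi-Hermitian locally compact groups are amenable" (arXiv:1805.07908, 2018), pose as an open problem whether every (quasi-)Hermitian discrete group is of subexponential growth. The answer is yes in both cases.

**Theorem A.** Let $G$ be a discrete group that is not of subexponential growth. Then there is $f=f^*\in C_c(G)$ with $\mathrm{Sp}_{\ell^1(G)}(f)\not\subseteq\mathbb R$. So every quasi-Hermitian (in particular, every Hermitian) discrete group is of subexponential growth.

Conversely, every discrete group of subexponential growth is quasi-Hermitian. This is a known fact, and a proof is contained in Theorem C below. So a discrete group is quasi-Hermitian if and only if it is of subexponential growth. For Hermitian groups we prove only that subexponential growth is necessary and make no claim that it is sufficient.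

**Convolution operators.** For $1\le p\le\infty$ and $h\in\ell^1(G)$ let $\lambda_p(h)\xi=h*\xi$ on $\ell^p(G)$. We use $1\le p\le2$, and the conjugate exponent appears once. We write $r(T)$ for the spectral radius of an operator $T$. We shall use the following facts.

1. The map $h\mapsto\lambda_p(h)$ is a unital homomorphism with $\|\lambda_p(h)\|\le\|h\|_1=\|\lambda_1(h)\|$. If $h-\mu\delta_e$ is invertible in $\ell^1(G)$, then so is $\lambda_p(h)-\mu$. Hence $\mathrm{Sp}(\lambda_p(h))\subseteq\mathrm{Sp}_{\ell^1(G)}(h)$.
2. Since $\lambda_p(h)\delta_e=h$, we have $\|h\|_p\le\|\lambda_p(h)\|$.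
3. $\lambda_2(h^*)=\lambda_2(h)^*$. So if $f=f^*$, then $\lambda_2(f)$ is self-adjoint, its spectrum lies in $[-\|\lambda_2(f)\|,\|\lambda_2(f)\|]$, and $\|Q(\lambda_2(f))\|\le\max|Q|$ over that interval for each polynomial $Q$.
4. (Riesz–Thorin) If a linear map has norm at most $M_0$ on $\ell^{p_0}$ and at most $M_1$ on $\ell^{p_1}$, and $\frac1p=\frac{1-\theta}{p_0}+\frac\theta{p_1}$ with $0\le\theta\le1$, then it has norm at most $M_0^{1-\theta}M_1^\theta$ on $\ell^p$.

## A gap between $\ell^p$ and $\ell^2$ forces non-real spectrum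

On $F_2$ we found an explicit eigenfunction. In a general group we have no such function, so we need a criterion for non-real spectrum that uses only norms. Fact 4 with $p_0=1$, $p_1=2$ gives, for $h\in C_c(G)$ and $1\le p\le2$,
$$\|\lambda_p(h)\|\le\|h\|_1^{1-\theta}\|\lambda_2(h)\|^\theta,\qquad \tfrac1p=(1-\theta)+\tfrac\theta2,\ \text{ i.e. }\ \theta=2-\tfrac2p .$$
Apply this to $h^n$, take $n$-th roots, and use $\|\lambda_2(h^n)\|\le\|\lambda_2(h)\|^n$. The result is
$$r(\lambda_p(h))\le r_1(h)^{1-\theta}\,\|\lambda_2(h)\|^{\theta}. \tag{2}$$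

**Lemma 1.** Let $1<p<2$ and $f=f^*\in C_c(G)$. If $\limsup_n\|f^n\|_p^{1/n}>\|\lambda_2(f)\|$, then $\mathrm{Sp}_{\ell^1(G)}(f)\not\subseteq\mathbb R$.

*Proof.* The plan is to find a spectral value $\mu$ that $\lambda_p$ sees and $\lambda_2$ does not. If the $\ell^1$ spectrum is real, a polynomial can isolate $\mu$, and then (2) breaks.

**Step 1: find $\mu$.** Put $L=\|\lambda_2(f)\|$. By Fact 2, $\|\lambda_p(f)^n\|=\|\lambda_p(f^n)\|\ge\|f^n\|_p$, so $r(\lambda_p(f))>L$. Hence there is $\mu\in\mathrm{Sp}(\lambda_p(f))\subseteq\mathrm{Sp}_{\ell^1(G)}(f)$ with $|\mu|>L$.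

**Step 2: isolate $\mu$ by a polynomial.** Suppose $\mathrm{Sp}_{\ell^1(G)}(f)\subseteq\mathbb R$. Then $\mu$ is real, and $K=\mathrm{Sp}_{\ell^1(G)}(f)\cup[-L,L]$ is a compact subset of $\mathbb R$. Choose a continuous $\psi:\mathbb R\to[0,1]$ with $\psi(\mu)=1$ and $\psi=0$ on $[-L,L]$. Given $0<\varepsilon<1$, Weierstrass' theorem on a compact interval containing $K$ gives a polynomial $Q$ with $|Q-\psi|\le\varepsilon$ on $K$. Put $h=Q(f)\in C_c(G)$.

**Step 3: insert $h$ into (2).** By spectral mapping in $B(\ell^p(G))$, $r(\lambda_p(h))\ge|Q(\mu)|\ge1-\varepsilon$. By spectral mapping in $\ell^1(G)$, $r_1(h)=\max|Q|$ over $\mathrm{Sp}_{\ell^1(G)}(f)$, which is at most $1+\varepsilon$. By Fact 3, $\|\lambda_2(h)\|\le\max_{[-L,L]}|Q|\le\varepsilon$. So (2) reads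
$$1-\varepsilon\le(1+\varepsilon)^{1-\theta}\varepsilon^\theta .$$
Since $p>1$, we have $\theta>0$, and the right side tends to $0$ as $\varepsilon\to0$ while the left side tends to $1$. This is a contradiction. $\square$

The last line shows why $p=1$ is excluded: then $\theta=0$, and the inequality $1-\varepsilon\le1+\varepsilon$ says nothing. So we need exponential room in some $\ell^p$ with $p>1$, although $p$ may be as close to $1$ as we like.

## Positive functions on the lamplighter group

Which $f$ should be put into Lemma 1? The powers $f^n$ should be large in $\ell^p$. The surest way to prevent cancellation in powers is to take $f\ge0$, for instance the indicator function of a symmetric generating set. In that case $\|f^n\|_1=\|f\|_1^n$ exactly. We test this on a group of exponential growth, the lamplighter group.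

Its elements are pairs $(c,j)$ with $c:\mathbb Z\to\mathbb Z/2$ finitely supported and $j\in\mathbb Z$. The product is $(c,i)(c',j)=(c+\tau_ic',\,i+j)$, where $(\tau_ic')(x)=c'(x-i)$. It is generated by $a=(\mathbf 1_{\{0\}},0)$ and $t=(0,1)$, and right multiplication acts by
$$(c,j)\,a=(c+\mathbf 1_{\{j\}},j),\qquad (c,j)\,t=(c,j+1).$$
With $S=\{e,a,t,t^{-1}\}$, the $2^n$ words $a^{\varepsilon_0}t\,a^{\varepsilon_1}t\cdots a^{\varepsilon_{n-1}}t$, $\varepsilon_i\in\{0,1\}$, are distinct, since their lamp configurations are distinct. They lie in $S^{2n}$, so $\omega\ge\sqrt2>1$.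

Now let $F_n=\{(c,j):\mathrm{supp}\,c\subseteq\{0,\dots,n-1\},\ 0\le j\le n-1\}$. Then $F_na=F_n$ and $|F_nt\cap F_n|/|F_n|=1-\frac1n$. Multiplying generators one at a time, we get $|F_ns\cap F_n|/|F_n|\to1$ for each element $s$ of the group. The unit vector $\xi_n=|F_n|^{-1/2}\mathbf 1_{F_n^{-1}}$ satisfies
$$\langle\lambda_2(\delta_s)\xi_n,\xi_n\rangle=\frac{|sF_n^{-1}\cap F_n^{-1}|}{|F_n|}=\frac{|F_ns^{-1}\cap F_n|}{|F_n|}\longrightarrow1 .$$
So for every finitely supported $f\ge0$ we get $\|\lambda_2(f)\|\ge\lim_n\langle\lambda_2(f)\xi_n,\xi_n\rangle=\sum_sf(s)=\|f\|_1$. But $\|f^n\|_p^{1/n}\le\|f^n\|_1^{1/n}\le\|f\|_1\le\|\lambda_2(f)\|$ for every $n$. Hence *no* positive $f$ on this group satisfies the hypothesis of Lemma 1, although the group has exponential growth. Positivity makes the powers large, but on this group it makes $\|\lambda_2(f)\|$ as large as possible too.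

So the coefficients of $f$ must carry phases. These phases have to pull $\|\lambda_2(f)\|$ down, and at the same time they must not make the powers of $f$ cancel. The phases in the powers are far from independent, because the same few phases are used again in every $f^n$.

## Phases on pairs and the factorization $R(1\otimes A_z)R^*$

The phases will be attached not to group elements but to *pairs* of elements of a finite set. Let $T\subseteq G$ be finite with $|T|=m\ge2$, choose a total order on $T$, and put $d=m(m-1)/2$. For $z=(z_{st})_{s<t}\in\mathbb T^d$ let $A_z=(a_{st})_{s,t\in T}$ be the Hermitian matrix with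
$$a_{ss}=1,\qquad a_{st}=z_{st}\ (s<t),\qquad a_{ts}=\overline{z_{st}}=z_{st}^{-1}\ (s<t),$$
and put
$$f_z=\sum_{s,t\in T}a_{st}\,\delta_{st^{-1}}\in C_c(G).$$
It is self-adjoint: $f_z^*=\sum\overline{a_{st}}\,\delta_{ts^{-1}}=\sum a_{ts}\,\delta_{ts^{-1}}=f_z$. For example, take $G=\mathbb Z$, $T=\{-1,0,1\}$, and phases $u=z_{-1,0}$, $v=z_{0,1}$, $w=z_{-1,1}$. Then
$$f_z=w\,\delta_{-2}+(u+v)\,\delta_{-1}+3\,\delta_0+(\bar u+\bar v)\,\delta_1+\bar w\,\delta_2 .$$

The reason for using pairs is that $\lambda_2(f_z)$ factors through the matrix. Let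
$$R:\ell^2(G)\otimes\mathbb C^T\to\ell^2(G),\qquad R(\xi_s)_{s\in T}=\sum_{s\in T}\lambda_2(\delta_s)\xi_s .$$
Then $R^*\eta=(\lambda_2(\delta_{s^{-1}})\eta)_{s\in T}$, so $RR^*=m\cdot1$ and $\|R\|^2=m$. Moreover $R(1\otimes A_z)R^*\eta=\sum_{s,t}a_{st}\lambda_2(\delta_s)\lambda_2(\delta_{t^{-1}})\eta=\lambda_2(f_z)\eta$. Therefore
$$\|\lambda_2(f_z)\|\le m\,\|A_z\|. \tag{3}$$
The structure of the group has dropped out of the upper bound. If all phases are $1$, then $\|A_z\|=m$ and the bound is $m^2$, the trivial one. For random phases we shall see that $\|A_z\|$ is typically about $\sqrt m$, up to a small power of $m$. The right side of (3) is then about $m^{3/2}$. On the other side, if $T=S^k$, the power $f_z^n$ should live on $S^{2kn}$, a set of size roughly $m^{2n}$. If its coefficients do not collapse, $\|f_z^n\|_1^{1/n}$ is about $m^2$, and we win by $m^{1/2}$. The next two sections prove the two halves of this expectation. We write $\mathbb E$ for the integral over $\mathbb T^d$ with normalized Haar measure.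

## The norm of a Hermitian matrix with random phases

Since $A_z$ has diagonal entries $1$, we have $1\le\|A_z\|\le m$.

**Lemma 2.** For each integer $q\ge1$,
$$\mathbb E\log\|A_z\|\le\log(q+2)+\Big(\tfrac12+\tfrac1{2q}\Big)\log m .$$

*Proof.* The norm of $B=A_z-I$ is controlled by the trace of a high even power, and that trace is a count of closed walks.

**Step 1: expand the trace.** The diagonal of $B$ is zero. So
$$\mathbb E\,\mathrm{tr}\,B^{2q}=\sum\mathbb E\;b_{i_1i_2}b_{i_2i_3}\cdots b_{i_{2q}i_1},$$
summed over $(i_1,\dots,i_{2q})\in T^{2q}$ with cyclically consecutive entries distinct, that is, over closed walks of length $2q$. Each product is the monomial $\prod_{s<t}z_{st}^{e_{st}}$, where $e_{st}$ is the number of steps $s\to t$ minus the number of steps $t\to s$. Its expectation is $1$ if all $e_{st}=0$ and $0$ otherwise.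

**Step 2: count the surviving walks.** If all $e_{st}=0$, every edge used is used at least twice, once in each direction. The walk has $2q$ steps, so it uses at most $q$ distinct edges. The vertices visited and the edges used form a connected graph, so there are at most $q+1$ distinct vertices. A sequence in $T^{2q}$ with at most $q+1$ distinct values is obtained from a list of $q+1$ elements of $T$ and a map $\{1,\dots,2q\}\to\{1,\dots,q+1\}$. Hence there are at most $m^{q+1}(q+1)^{2q}$ surviving walks.

**Step 3: pass to the norm.** Since $B$ is Hermitian, $\|B\|^{2q}\le\mathrm{tr}\,B^{2q}$. So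
$$\mathbb E\|B\|\le(\mathbb E\|B\|^{2q})^{1/2q}\le(\mathbb E\,\mathrm{tr}\,B^{2q})^{1/2q}\le(q+1)\,m^{1/2+1/2q}.$$
By Jensen's inequality, $\mathbb E\log\|A_z\|\le\log(1+\mathbb E\|B\|)\le\log\big((q+2)m^{1/2+1/2q}\big)$. $\square$

The case $q=2$ can be counted exactly. The surviving walks are $i\to j\to i\to l\to i$, of which there are $m(m-1)^2$, and $i\to j\to k\to j\to i$, again $m(m-1)^2$. The $m(m-1)$ walks $i\to j\to i\to j\to i$ are counted in both families. So $\mathbb E\,\mathrm{tr}\,B^4=m(m-1)(2m-3)$. For $m=2$ this is $2$, as it must be, because then $B^2=I$.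

## Integer polynomials have non-negative mean logarithm

Now we need the lower bound for $f_z^n$. Its coefficients are Laurent polynomials in $z$ with non-negative integer coefficients, and we need to know that they are not too small. A second-moment computation is not enough. If $P\neq0$ has integer coefficients, then $\mathbb E|P|^2\ge1$ is clear. But the size of $P$ may be concentrated on a part of the torus, and we need a *single* $z$ that serves infinitely many $n$ and also makes $\|A_z\|$ small. For example, $P_n=(1+z)^n$ has $\mathbb E|P_n|^2=\binom{2n}{n}$. Still, $|1+z|<1$ on an arc of measure $\frac13$, and at each point of this arc $|P_n|$ decays exponentially. The mean of the logarithm is the quantity that behaves well, and it suits $n$-th roots.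

**Lemma 3.** If $P\ne0$ is a Laurent polynomial in $z=(z_1,\dots,z_d)$ with integer coefficients, then $\int_{\mathbb T^d}\log|P(z)|\,dz\ge0$.

*Proof.* Here $\log0=-\infty$. The integral makes sense in $[-\infty,\infty)$ because $\log|P|$ is bounded above. Multiplying by a monomial does not change $|P|$ on $\mathbb T^d$, so assume $P$ is a polynomial. We use induction on $d$. For $d=0$, $P$ is a nonzero integer and $\log|P|\ge0$.

Let $d\ge1$, write $z'=(z_1,\dots,z_{d-1})$ and $P=\sum_{j\le J}Q_j(z')z_d^j$ with $Q_J\ne0$. By induction $\int\log|Q_J|\,dz'\ge0$, so in particular $Q_J(z')\ne0$ for almost every $z'$. For such $z'$, let $\alpha_1,\dots,\alpha_J$ be the roots of $P(z',\cdot)$. Jensen's formula gives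
$$\int_{\mathbb T}\log|P(z',z_d)|\,dz_d=\log|Q_J(z')|+\sum_{j}\max(0,\log|\alpha_j|)\ge\log|Q_J(z')| .$$
Since $\log|P|$ is bounded above, Tonelli's theorem allows us to integrate over $z'$ afterwards, and the induction hypothesis finishes the proof. $\square$

For $P=1+z$ the integral is exactly $0$, although $P$ vanishes at $z=-1$. Integrality is essential: the constant $P=\frac12$ violates the conclusion.

## Proof of Theorem A

Let $G$ fail to be of subexponential growth. Then there is a finite symmetric set $S\subseteq G$, generating some subgroup, with $\omega=\lim|S^n|^{1/n}>1$. For $k\ge1$ let $T=S^k$ and $m=|T|$. Then $T=T^{-1}$, $m\ge\omega^k\to\infty$, and $\frac1k\log m\to\log\omega$ as $k\to\infty$. We take $k$ so large that $m\ge2$ and use $A_z$ and $f_z$ for this $T$.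

**Step 1: mean upper bound for $\log\|\lambda_2(f_z)\|$.** By (3), $\log\|\lambda_2(f_z)\|\le U(z):=\log m+\log\|A_z\|$. Lemma 2 with $q=2$ gives
$$\mathbb E\,U\le\tfrac74\log m+\log4. \tag{4}$$

**Step 2: the coefficients of $f_z^n$.** The purpose of this step is to see that no coefficient disappears identically. Write $f_z^n=\sum_gP_{n,g}(z)\delta_g$ with
$$P_{n,g}(z)=\sum_{s_1t_1^{-1}\cdots s_nt_n^{-1}=g}a_{s_1t_1}\cdots a_{s_nt_n}.$$
Each product on the right is a Laurent monomial in $z$ with coefficient $1$. Hence $P_{n,g}$ is a Laurent polynomial with non-negative integer coefficients, and the sum of its coefficients is the number of representations $g=s_1t_1^{-1}\cdots s_nt_n^{-1}$. So $P_{n,g}\neq0$ exactly when $g\in(TT^{-1})^n=T^{2n}=S^{2kn}$. Put $N_n=|S^{2kn}|$. By (1), $N_n\ge\omega^{2kn}$.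

**Step 3: mean lower bound for $\log\|f_z^n\|_p$.** Let $1\le p\le 2$. By concavity of the logarithm applied to the average over $S^{2kn}$,
$$\log\|f_z^n\|_p=\tfrac1p\log\sum_{g\in S^{2kn}}|P_{n,g}(z)|^p\ \ge\ \tfrac1p\log N_n+\tfrac1{N_n}\sum_{g\in S^{2kn}}\log|P_{n,g}(z)|.$$
Integrate over $z$. By Lemma 3 each term of the last sum has mean at least $0$, so
$$\mathbb E\log\|f_z^n\|_p\ge\tfrac1p\log N_n\ge\tfrac{2kn}p\log\omega .$$

**Step 4: from each $n$ to infinitely many $n$ at once.** Let $\varphi_n(z)=\frac1n\log\|f_z^n\|_p\in[-\infty,\infty)$. Since $\|f_z\|_1\le m^2$, we have $\varphi_n\le\frac1n\log\|f_z^n\|_1\le2\log m$. Fatou's lemma applied to $2\log m-\varphi_n\ge0$ gives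
$$\mathbb E\limsup_n\varphi_n\ \ge\ \limsup_n\mathbb E\,\varphi_n\ \ge\ \tfrac{2k}p\log\omega. \tag{5}$$

**Step 5: choose $p$, $k$ and $z$.** Take $p=\frac{16}{15}$, so $\frac2p=\frac{15}8$. Since $\log m=k(\log\omega+o(1))$,
$$\tfrac{2k}p\log\omega-\tfrac74\log m-\log4=k\Big(\tfrac{15}8\log\omega-\tfrac74\log\omega+o(1)\Big)-\log4,$$
which is positive for large $k$ because $\frac{15}8>\frac74$. Fix such a $k$. By (4) and (5), $\mathbb E(\limsup_n\varphi_n-U)>0$; here $U$ is continuous and bounded. So there is $z$ with
$$\limsup_n\varphi_n(z)>U(z)\ge\log\|\lambda_2(f_z)\|,\qquad\text{that is,}\qquad\limsup_n\|f_z^n\|_p^{1/n}>\|\lambda_2(f_z)\| .$$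
By Lemma 1, $f_z=f_z^*\in C_c(G)$ has non-real spectrum in $\ell^1(G)$. So $G$ is not quasi-Hermitian, hence not Hermitian. $\blacksquare$

In Step 5 we need $\frac2p>\frac32+\frac1{2q}$. With large $q$, any $p<\frac43$ can be reached in this way, but nothing beyond $\frac43$. The loss comes from the factor $m$ in (3), which is $\|R\|^2$: two of the letters are bounded trivially. If the words are longer and $R$ still occurs only at the two ends, this loss is spread over many letters. This gives the sharp result of the next section.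

## Longer words and the sharp constant $\frac1p-\frac12$

**Theorem B.** Let $G$ be generated by a finite symmetric set $S\ni e$, let $\omega=\lim|S^n|^{1/n}$, and let $1\le p\le2$. Then
$$\sup_{k\ge1}\ \sup_{\substack{0\ne f=f^*\\ \mathrm{supp} f\subseteq S^k}}\ \frac1k\log\frac{r(\lambda_p(f))}{\|\lambda_2(f)\|}\;=\;\Big(\frac1p-\frac12\Big)\log\omega .$$
In particular, for $p=1$: $r_1(f)\le\omega^{k/2}\|\lambda_2(f)\|$ for all $f$ supported in $S^k$, and the exponent $\frac12$ is optimal, already for self-adjoint $f$.

Note that $\|\lambda_2(f)\|\ge\|f\|_2>0$ when $f\ne0$.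

*Proof.* **Step 1: the upper bound.** Self-adjointness is not needed here. If $\mathrm{supp}f\subseteq S^k$, then $\mathrm{supp}f^n\subseteq S^{kn}$. By Cauchy–Schwarz and Fact 2,
$$\|f^n\|_1\le|S^{kn}|^{1/2}\|f^n\|_2\le|S^{kn}|^{1/2}\|\lambda_2(f)\|^n .$$
Taking $n$-th roots and letting $n\to\infty$,
$$r_1(f)\le\omega^{k/2}\|\lambda_2(f)\|. \tag{6}$$
Insert this in (2), where $\theta=2-\frac2p\in[0,1]$. This gives $r(\lambda_p(f))\le\omega^{k(1-\theta)/2}\|\lambda_2(f)\|$, and $\frac{1-\theta}2=\frac1p-\frac12$.

**Step 2: the test functions for the lower bound.** If $\omega=1$, take $f=\delta_e$, for which the ratio is $1$. Let $\omega>1$. Let $T=S^k$ with $k$ so large that $m=|T|\ge2$, let $A_z$ be as before, and for $l\ge1$ put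
$$f_z=\sum a_{s_1s_2}\cdots a_{s_{l-1}s_l}\;a_{s_lt_l}\;a_{t_lt_{l-1}}\cdots a_{t_2t_1}\;\delta_{s_1\cdots s_l\,t_l^{-1}\cdots t_1^{-1}},$$
summed over all $s_1,\dots,s_l,t_1,\dots,t_l\in T$. For $l=1$ this is the earlier $f_z$. For $l=2$ the summand is $a_{s_1s_2}a_{s_2t_2}a_{t_2t_1}\delta_{s_1s_2t_2^{-1}t_1^{-1}}$. Since $\overline{a_{xy}}=a_{yx}$, the involution turns the summand of $(s_\cdot,t_\cdot)$ into the summand of $(t_\cdot,s_\cdot)$. So $f_z^*=f_z$. Also $\mathrm{supp}f_z\subseteq T^{2l}=S^{2kl}$.

**Step 3: the bound for $\lambda_2(f_z)$.** On $\ell^2(G)\otimes\mathbb C^T$ let $D$ be the unitary operator $D(\xi_s)_s=(\lambda_2(\delta_s)\xi_s)_s$, and write $A$ for $1\otimes A_z$. Multiplying out,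
$$\lambda_2(f_z)=R\,(AD)^{l-1}A\,(D^*A)^{l-1}R^* .$$
Indeed, reading from the left, $R$ contributes $\delta_{s_1}$, the factors $A$ and $D$ alternately contribute $a_{s_is_{i+1}}$ and $\delta_{s_{i+1}}$, the middle $A$ contributes $a_{s_lt_l}$, and the mirror image follows. There are $2l-1$ factors $A$, and $\|R\|^2=m$, so
$$\log\|\lambda_2(f_z)\|\le U(z):=\log m+(2l-1)\log\|A_z\| .$$
By Lemma 2, for every $q\ge1$,
$$\mathbb E\,U\le\beta:=\log m+(2l-1)\Big[\log(q+2)+\Big(\tfrac12+\tfrac1{2q}\Big)\log m\Big].$$

**Step 4: the bound for the powers.** Every coefficient in the sum defining $f_z$ is a Laurent monomial in $z$ with coefficient $1$. Hence the coefficients $P_{n,g}$ of $f_z^n$ are Laurent polynomials with non-negative integer coefficients, and since $T=T^{-1}$ they are nonzero exactly for $g\in T^{2ln}=S^{2kln}$. Let $N_n=|S^{2kln}|\ge\omega^{2kln}$. As in Step 3 of the proof of Theorem A, concavity of $\log$ and Lemma 3 give $\mathbb E\log\|f_z^n\|_p\ge\frac1p\log N_n$. With $\varphi_n=\frac1n\log\|f_z^n\|_p$, which is at most $\log\|f_z\|_1\le2l\log m$,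 the reverse Fatou lemma gives
$$\mathbb E\limsup_n\varphi_n\ge\alpha:=\tfrac{2kl}p\log\omega .$$

**Step 5: compare.** As $U$ is bounded and continuous, $\mathbb E(\limsup_n\varphi_n-U)\ge\alpha-\beta$, so some $z$ has $\limsup_n\varphi_n(z)\ge U(z)+\alpha-\beta$. For this $z$ the left side is $>-\infty$, so $f_z\ne0$. By Fact 2, $\log r(\lambda_p(f_z))\ge\limsup_n\varphi_n(z)$. Dividing by $2kl$,
$$\frac1{2kl}\log\frac{r(\lambda_p(f_z))}{\|\lambda_2(f_z)\|}\ \ge\ \frac{\log\omega}p-\Big[\frac1{2l}+\Big(1-\frac1{2l}\Big)\Big(\frac12+\frac1{2q}\Big)\Big]\frac{\log m}k-\frac{(2l-1)\log(q+2)}{2kl}.$$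
Since $f_z$ is self-adjoint and supported in $S^{2kl}$, the left side is at most the supremum in the theorem. Let $k\to\infty$, so that $\frac{\log m}k\to\log\omega$ and the last term vanishes. Then let $l\to\infty$ and $q\to\infty$. The right side tends to $\big(\frac1p-\frac12\big)\log\omega$. The statement for $p=1$ is (6) together with the equality just proved. $\blacksquare$

## Spectral characterizations of subexponential growth

**Theorem C.** For a discrete group $G$ the following are equivalent:

1. $G$ is of subexponential growth;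
2. $G$ is quasi-Hermitian;
3. $\mathrm{Sp}_{\ell^1(G)}(f)=\mathrm{Sp}(\lambda_2(f))$ for every $f\in C_c(G)$;
4. for every $p\in[1,2]$: $r(\lambda_p(f))=\|\lambda_2(f)\|$ for all $f=f^*\in C_c(G)$;
5. for some $p\in[1,2)$: $r(\lambda_p(f))=\|\lambda_2(f)\|$ for all $f=f^*\in C_c(G)$.

The range $p<2$ in item 5 is optimal: for $p=2$ the equality holds in every group, because $\lambda_2(f)$ is self-adjoint.

*Proof.* We show that item 1 implies item 4, then the chains $1\Rightarrow3\Rightarrow2\Rightarrow1$ and $4\Rightarrow5\Rightarrow1$.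

**Step 1: item 1 implies item 4.** Let $f=f^*\in C_c(G)$, and choose a finite symmetric $S\ni e$ containing $\mathrm{supp}f$. Item 1, applied to the subgroup generated by $S$, gives $|S^n|^{1/n}\to1$. The derivation of (6) uses only the sizes $|S^n|$, so with $\omega=1$ and $k=1$ it gives $r_1(f)\le\|\lambda_2(f)\|$.

For the reverse direction let $p\in[1,2]$ and let $p'$ be the conjugate exponent. With $\langle\xi,\eta\rangle=\sum\xi\bar\eta$ and $f=f^*$ we have $\langle f*\xi,\eta\rangle=\langle\xi,f*\eta\rangle$ for $\xi\in\ell^p(G)$, $\eta\in\ell^{p'}(G)$. The norm of $f*\eta$ in $\ell^{p'}(G)$ is the supremum of $|\langle\xi,f*\eta\rangle|$ over $\|\xi\|_p\le1$. Hence $\|\lambda_{p'}(f)\|\le\|\lambda_p(f)\|$. Since $\frac12$ is the midpoint of $\frac1p$ and $\frac1{p'}$, Riesz–Thorin gives $\|\lambda_2(f)\|\le\|\lambda_p(f)\|^{1/2}\|\lambda_{p'}(f)\|^{1/2}\le\|\lambda_p(f)\|$. Apply this to the self-adjoint functions $f^n$. Since $\lambda_2(f)$ is self-adjoint,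
$$\|\lambda_2(f)\|=\|\lambda_2(f)^n\|^{1/n}\le\|\lambda_p(f^n)\|^{1/n}\longrightarrow r(\lambda_p(f))\le r_1(f)\le\|\lambda_2(f)\| .$$
The third relation uses $\|\lambda_p(f^n)\|\le\|f^n\|_1$. So equality holds throughout.

**Step 2: item 1 implies item 3.** The inclusion $\supseteq$ is Fact 1. For $\subseteq$ it suffices, after replacing $f$ by $f-\mu\delta_e$, to show: if $f\in C_c(G)$ and $\lambda_2(f)$ is invertible, then $f$ is invertible in $\ell^1(G)$. Let $M=\|\lambda_2(f)\|^2$, and let $c>0$ be such that $\lambda_2(f^**f)=\lambda_2(f)^*\lambda_2(f)\ge c$. Then $c\le M$. The function $h=\delta_e-M^{-1}f^**f\in C_c(G)$ is self-adjoint, and the spectrum of $\lambda_2(h)$ lies in $[0,1-c/M]$, so $\|\lambda_2(h)\|\le1-c/M<1$. By item 4 with $p=1$, which holds by Step 1, $r_1(h)<1$. So the Neumann series inverts $\delta_e-h$, and $f^**f=M(\delta_e-h)$ is invertible in $\ell^1(G)$. The operator $\lambda_2(f^*)=\lambda_2(f)^*$ is invertible too, so the same argument shows that $f*f^*$ is invertible. Then $(f^**f)^{-1}*f^*$ is a left inverse of $f$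 and $f^**(f*f^*)^{-1}$ is a right inverse, so $f$ is invertible.

**Step 3: item 3 implies item 2, and item 2 implies item 1.** If $f=f^*\in C_c(G)$, then $\lambda_2(f)$ is self-adjoint and has real spectrum, so item 3 gives item 2. That item 2 implies item 1 is Theorem A.

**Step 4: item 4 implies item 5, and item 5 implies item 1.** The first implication is trivial. For the second, suppose item 1 fails. Then some finitely generated subgroup $H$ has $\omega>1$ for a finite symmetric generating set, which we may assume contains $e$, since adding $e$ can only enlarge the sets $S^n$. Let $p\in[1,2)$ be as in item 5. Then $(\frac1p-\frac12)\log\omega>0$, so Theorem B for $H$ gives $f=f^*\in C_c(H)$ with $r(\lambda_p^H(f))>\|\lambda_2^H(f)\|$, where the superscript names the group on which we convolve.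

It remains to pass from $H$ to $G$. Extend $f$ by zero to $G$. For a right coset $Hx$ and $y\in H$,
$$(f*\xi)(yx)=\sum_{u\in H}f(u)\,\xi(u^{-1}yx),$$
so convolution by $f$ preserves functions supported on $Hx$ and acts there as $\lambda_p^H(f)$ acts on $\ell^p(H)$. Thus $\lambda_p^G(f)$ is an $\ell^p$-direct sum of copies of $\lambda_p^H(f)$, and $\|\lambda_p^G(f^n)\|=\|\lambda_p^H(f^n)\|$ for all $n$. The same holds with $2$ in place of $p$. Hence $r(\lambda_p^G(f))>\|\lambda_2^G(f)\|$, contrary to item 5. $\blacksquare$
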